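\title{Simple modules with vertex $C_p\times C_p$ in blocks of unbounded defect}

\begin{abstract}
Let $p$ be an odd prime and $F$ an algebraically closed field of characteristic $p$. We show that for every prime power $q\equiv 1\bmod p$ the group $\mathrm{PSL}_p(q)$ has a simple module over $F$ with vertex $C_p\times C_p$ in a block whose defect groups are the Sylow $p$-subgroups. These have unbounded order as $q$ varies, so the defect of a block cannot be bounded in terms of the vertex of one of its simple modules. This answers in the negative a question posed in a paper of Danz and M\"uller. The defect stays unbounded when a suitable source is fixed together with the vertex. The main tool is a criterion, proved with transfers and support varieties, for a module over a $p$-group to be projective relative to a family of self-centralizing elementary abelian subgroups.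
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $F$ an algebraically closed field of characteristic $p$. All groups are finite and all modules are finitely generated. By Green's theory, every indecomposable $FG$-module $M$ has a \emph{vertex} $R$ and a \emph{source} $L$. The vertex is a subgroup of $G$ that is minimal with the property that $M$ is isomorphic to a direct summand of a module induced from $R$; it is a $p$-subgroup, determined up to $G$-conjugacy. The source is an indecomposable $FR$-module such that $M$ is isomorphic to a direct summand of $\mathrm{Ind}_R^G(L)$.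

The vertex measures how far $M$ is from being projective: it is trivial exactly when $M$ is projective, and the vertices of the trivial module are the Sylow $p$-subgroups. A defect group $D$ of a block is the same kind of measure for the block as a whole. Every module in the block is a direct summand of a module induced from $D$, so $|R|\le|D|$ for the vertex $R$ of any indecomposable module in the block. An inequality in the other direction is impossible for arbitrary indecomposable modules, because every block contains projective ones. Simple modules are a different matter, and one may ask whether a simple module with a small vertex forces its block to have small defect.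

To make this precise, consider pairs $(Q,L)$ of a $p$-group $Q$ and an indecomposable $FQ$-module $L$. For a group isomorphism $\varphi\colon Q\to Q'$ and an $FQ'$-module $L'$, let ${}^{\varphi}L'$ be the space $L'$ with $x\in Q$ acting as $\varphi(x)$. Two pairs $(Q,L)$ and $(Q',L')$ are \emph{equivalent} if $L\cong{}^{\varphi}L'$ for some isomorphism $\varphi\colon Q\to Q'$. A pair is a \emph{vertex-source pair} of an indecomposable $FG$-module $M$ if it is equivalent to $(R,L')$ for a vertex $R$ of $M$ and a source $L'$ of $M$ on $R$.

\begin{definition}\label{def:vbd}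
A set $\mathcal G$ of finite groups has the \emph{vertex-bounded-defect property} with respect to the $p$-group $Q$ if there is an integer $c_{\mathcal G}(Q)$ such that the following holds: whenever $G\in\mathcal G$ and $M$ is a simple $FG$-module with a vertex-source pair of the form $(Q,L)$, the defect groups of the block containing $M$ have order at most $c_{\mathcal G}(Q)$.
\end{definition}

The bound is not allowed to depend on $L$, so the condition on $M$ says only that the vertices of $M$ are isomorphic to $Q$. Two facts frame the problem.
\begin{itemize}
\item By a result of Erdmann, the property holds for every $\mathcal G$ when $Q$ is cyclic, with the bound $|Q|$. This includes $Q=1$.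
\item For $p=2$ the property fails in general. For $q\equiv1\bmod 4$, the principal block of $\mathrm{PSL}_2(q)$ contains a simple module whose vertices are Klein four-groups, while the Sylow $2$-subgroups are dihedral of order $(q-1)_2$, which is unbounded.
\end{itemize}
Here $n_p$ denotes the largest power of $p$ dividing $n$. The following question is posed by Danz and M\"uller \cite{DM}.

\begin{quote}
\emph{If $p$ is odd, does every set $\mathcal G$ of finite groups have the vertex-bounded-defect property with respect to every finite $p$-group $Q$?}
\end{quote}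

The cyclic case suggests a positive answer, and the counterexample for $p=2$ looks like an accident of dihedral groups. But consider what a dihedral $2$-group of order at least $8$ offers: an abelian subgroup $A$ of index $2$ such that every element outside $A$ has order $2$ and has a Klein four-group as its centralizer, however large $A$ is. For odd $p$ and $q\equiv1\bmod p$, the Sylow $p$-subgroups of $\mathrm{PSL}_p(q)$ have the same shape with $p$ in place of $2$ (Lemma~\ref{lem:sylow}), and the answer to the question is negative for every odd $p$.

From now on $p$ is odd. For a prime power $q$ with $p\mid q-1$ we write $p^a=(q-1)_p$. The exponent $a$ is unbounded as $q$ varies: $q=2^{(p-1)p^{b-1}}$ has $a\ge b$ by Euler's theorem.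

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime, $q$ a prime power with $p\mid q-1$, and $p^a=(q-1)_p$. Then $\mathrm{PSL}_p(q)$ has a simple module $M_0$ over $F$ which lies in a block whose defect groups are the Sylow $p$-subgroups, of order $p^{a(p-1)}$, and whose vertices are isomorphic to $C_p\times C_p$. Hence $\{\mathrm{PSL}_p(q): q\equiv1\bmod p\}$, and every set of groups containing it, does not have the vertex-bounded-defect property with respect to $C_p\times C_p$.
\end{theorem}

In particular the property fails for the set of all finite groups. Groups of order $1$ and $p$ are cyclic, so $|Q|=p^2$ is the smallest order at which it can fail. One could hope to rescue the property by letting the bound depend on the source as well as on the vertex. This does not help.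

\begin{theorem}\label{thm:source}
For every odd prime $p$ there is a single indecomposable $F[C_p\times C_p]$-module $L$ such that simple modules with vertex-source pair $(C_p\times C_p,L)$ occur in blocks of groups $\mathrm{PSL}_p(q)$ of unboundedly large defect.
\end{theorem}

Let $p_+^{1+2}$ be the extraspecial group of order $p^3$ and exponent $p$; it is the only nonabelian group of that order and exponent.

\begin{corollary}\label{cor:larger}
Let $p$ be odd and $Q'$ a finite $p$-group. For the set of all finite groups the vertex-bounded-defect property fails with respect to $C_p\times C_p\times Q'$ and, if $Q'\ne1$, with respect to every central product $p_+^{1+2}\circ Q'$ over a subgroup of order $p$. In particular it fails for $p_+^{1+2}$.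
\end{corollary}

The proof of Theorem~\ref{thm:main} has a cohomological half and a Lie-theoretic half. Projectivity of a module can be tested on elementary abelian subgroups, but relative projectivity in general cannot. Section~\ref{sec:criterion} isolates a situation in which it can: if a module over a $p$-group is projective on all elementary abelian subgroups outside a family of self-centralizing ones, then it is projective relative to that family. Section~\ref{sec:cuspidal} supplies a simple module that is projective on many subgroups, namely the cuspidal composition factor $M$ of the permutation module of $\mathrm{GL}_p(q)$ on complete flags, which is projective on the diagonal torus modulo scalars. Section~\ref{sec:psl} puts the two together. Theorem~\ref{thm:source} is proved in Section~\ref{sec:source} and Corollary~\ref{cor:larger} in Section~\ref{sec:larger}.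

\section{Relative projectivity and blocks}\label{sec:prelim}

We write $M\mid N$ if $M$ is isomorphic to a direct summand of $N$. Let $H\le G$. An $FG$-module is \emph{$H$-projective} if it is a direct summand of a module induced from $H$. For $FG$-modules $M,N$ and $\theta\in\mathrm{Hom}_{FH}(M,N)$, the \emph{trace} $\mathrm{Tr}_H^G(\theta)=\sum_{g\in G/H}g\theta g^{-1}$ is an $FG$-homomorphism. Traces are transitive, $\mathrm{Tr}_H^G\mathrm{Tr}_K^H=\mathrm{Tr}_K^G$, and $\mathrm{Tr}_H^G(\theta)\varphi=\mathrm{Tr}_H^G(\theta\varphi)$ for every $FG$-homomorphism $\varphi$ into $M$. We use the following standard facts.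
\begin{itemize}
\item[(P1)] Projective and injective $FG$-modules coincide. Restrictions and inductions of projective modules are projective, and so is the tensor product over $F$ of a projective module with any module. Over a $p$-group projective modules are free, so $|G|_p$ divides the dimension of every projective $FG$-module.
\item[(P2)] (Higman's criterion) $M$ is $H$-projective if and only if $M\mid\mathrm{Ind}_H^G(M|_H)$, if and only if $\mathrm{id}_M\in\mathrm{Tr}_H^G(\mathrm{End}_{FH}(M))$. For $H=1$ this characterizes the projective modules.
\item[(P3)] If $p\nmid|G:H|$, then $\mathrm{id}_M=\mathrm{Tr}_H^G(|G:H|^{-1}\mathrm{id}_M)$, so $M\mid\mathrm{Ind}_H^G(M|_H)$, and $M$ is projective if and only if $M|_H$ is.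
\item[(P4)] An indecomposable module is $H$-projective if and only if $H$ contains one of its vertices.
\item[(P5)] The trivial module of a $p$-group $N$ has vertex $N$, since $\mathrm{End}_{FR}(F)=F$ and $\mathrm{Tr}_R^N$ is multiplication by $|N:R|$, which is $0$ in $F$ for $R<N$.
\end{itemize}
One direction of (P2) is needed for several subgroups at once.

\begin{lemma}\label{lem:higman}
Let $H_1,\dots,H_r\le G$ and let $M$ be an $FG$-module with $\mathrm{id}_M=\sum_j\mathrm{Tr}_{H_j}^G(\theta_j)$, where $\theta_j\in\mathrm{End}_{FH_j}(M)$. Then $M\mid\bigoplus_j\mathrm{Ind}_{H_j}^G(M|_{H_j})$.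
\end{lemma}

\begin{proof}
Define $\alpha\colon M\to\bigoplus_jFG\otimes_{FH_j}M$ by $\alpha(x)=\big(\sum_{g\in G/H_j}g\otimes\theta_j(g^{-1}x)\big)_j$, and $\beta$ in the opposite direction by $\beta(g\otimes x)=gx$ on each summand. The terms $g\otimes\theta_j(g^{-1}x)$ depend only on the coset $gH_j$ because $\theta_j$ is $H_j$-linear. Both maps are $G$-linear, and $\beta\alpha=\sum_j\mathrm{Tr}_{H_j}^G(\theta_j)=\mathrm{id}_M$.
\end{proof}

To find the defect of a block we use ordinary characters. An ordinary character $\chi$ of $G$ has a \emph{reduction modulo $p$}, an $FG$-module whose composition factors are determined by the values of $\chi$ on elements of order prime to $p$. Reduction is additive on the level of composition factors and commutes with restriction and inflation, and a permutation character reduces to the permutation module. If $\chi$ is irreducible, all composition factors of its reduction lie in one block, the block of $\chi$.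
\begin{itemize}
\item[(B)] If $\chi$ is an irreducible character in a block with defect group $D$, then $|G|_p/|D|$ divides $\chi(1)$. So a block containing a character of degree prime to $p$ has the Sylow $p$-subgroups as defect groups.
\end{itemize}

\section{A criterion for relative projectivity}\label{sec:criterion}

\begin{theorem}\label{thm:criterion}
Let $P$ be a finite $p$-group and $\mathcal E\ne\emptyset$ a set of elementary abelian subgroups of $P$, closed under conjugation, with $C_P(E)=E$ for all $E\in\mathcal E$. Let $X$ be an $FP$-module whose restriction to every elementary abelian subgroup not in $\mathcal E$ is projective. Then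
\[
\mathrm{id}_X\in\sum_{E\in\mathcal E}\mathrm{Tr}_E^P\big(\mathrm{End}_{FE}(X)\big).
\]
Consequently $X\mid\bigoplus_{j}\mathrm{Ind}_{E_j}^P(X|_{E_j})$, where $E_1,\dots,E_r$ represent the $P$-conjugacy classes in $\mathcal E$.
\end{theorem}

Neither hypothesis can be dropped. If $P=C_{p^2}$, $\mathcal E=\{E\}$ with $|E|=p$ and $X=F$, then the only elementary abelian subgroup outside $\mathcal E$ is $1$, so only the condition $C_P(E)=E$ fails; the conclusion fails by (P5). If $P=p_+^{1+2}$, $\mathcal E$ is the set of subgroups of order $p^2$ and $X=F$, then only the condition on $X$ fails, and again the conclusion contradicts (P5).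

We have to write $\mathrm{id}_X$ as a sum of traces, and the plan is to obtain the traces from cohomology. A class $\eta\in H^n(P,F)$ that is a sum of transfers from the $E_j$ is represented by a map $\hat\eta\colon\Omega^n\to F$ that is a sum of traces. If $\hat\eta\otimes\mathrm{id}_X\colon\Omega^n\otimes X\to X$ is a split epimorphism, then composing with a splitting expresses $\mathrm{id}_X$ as a sum of traces. Support varieties decide whether the map splits.

\subsection{Cohomology and support varieties}

Let $P$ be a $p$-group, $\cdots\to R_1\to R_0\to F\to 0$ a minimal projective resolution of the trivial $FP$-module, and for $n\ge1$ let $\Omega^n_P$ be the image of $R_n\to R_{n-1}$. For $E\le P$ the resolution restricts to a projective resolution over $FE$, so $H^n(E,F)$ is $\mathrm{Hom}_{FE}(\Omega^n_P,F)$ modulo the maps that extend to $R_{n-1}$. In this description restriction to a smaller subgroup is induced by the inclusion of $\mathrm{Hom}$-spaces, and the transfer $H^n(E,F)\to H^n(P,F)$ is induced by the trace $\mathrm{Tr}_E^P$, and denoted by the same symbol. The composite $\mathrm{Tr}_E^P\circ\mathrm{res}^P_E$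 is multiplication by $|P:E|$, and for $E,E'\le P$ there is the double coset formula
\[
\mathrm{res}^P_{E'}\mathrm{Tr}_E^P(\tau)=\sum_{g\in E'\backslash P/E}\mathrm{Tr}_{E'\cap gEg^{-1}}^{E'}\,\mathrm{res}^{gEg^{-1}}_{E'\cap gEg^{-1}}(g\tau).
\]
By minimality $\Omega_P^n$ lies in the radical of $R_{n-1}$, which every $FP$-map $R_{n-1}\to F$ kills, so $H^n(P,F)=\mathrm{Hom}_{FP}(\Omega^n_P,F)$. For $0\ne\zeta\in H^n(P,F)$ the corresponding map $\hat\zeta\colon\Omega^n_P\to F$ is surjective; its kernel is denoted $L_\zeta$.

Now let $E$ be elementary abelian and put $V_E=E\otimes_{\mathbb F_p}F$. The algebra $F[V_E]$ of polynomial functions on $V_E$ is the symmetric algebra on $\mathrm{Hom}(E,\mathbb F_p)\otimes F$. The Bocksteins of the elements of $H^1(E,\mathbb F_p)=\mathrm{Hom}(E,\mathbb F_p)$ generate a subalgebra of $H^{ev}(E,F)$ isomorphic to $F[V_E]$, with polynomials of degree $m$ placed in $H^{2m}(E,F)$, and this subalgebra maps isomorphically onto $H^{ev}(E,F)$ modulo nilpotent elements. Thus $V_E$ is the maximal ideal spectrum of $H^{ev}(E,F)$. The identification is natural in $E$: restriction to $E'\le E$ is restriction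 of polynomials to the subspace $V_{E'}\subseteq V_E$, and an automorphism $g$ of $E$ acts by $(g\tau)(v)=\tau(g^{-1}v)$. The \emph{support variety} $V_E(X)\subseteq V_E$ of a nonzero $FE$-module $X$ is the closed cone defined by the annihilator of $\mathrm{Ext}^*_{FE}(X,X)$ in $H^{ev}(E,F)$; we set $V_E(0)=\{0\}$. We use the following facts \cite[Ch.~5]{Benson}, \cite{AS}, \cite{Carlson}.
\begin{itemize}
\item[(V1)] $X$ is projective if and only if $V_E(X)=\{0\}$.
\item[(V2)] $V_{E'}(X|_{E'})=V_E(X)\cap V_{E'}$ for $E'\le E$.
\item[(V3)] $V_E(X\otimes X')=V_E(X)\cap V_E(X')$.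
\item[(V4)] For $0\ne\zeta\in H^{2m}(E,F)$ with $m\ge1$, the variety $V_E(L_\zeta)$ is the zero set of $\zeta$.
\item[(V5)] (Chouinard) An $FP$-module is projective if and only if its restrictions to all elementary abelian subgroups of $P$ are projective.
\end{itemize}

\subsection{The extraspecial group of order $p^3$}

\begin{example}\label{ex:extraspecial}
Let $P=p_+^{1+2}$ be generated by a central element $z$ and elements $t,g$ with $gtg^{-1}=tz$. Let $E=\langle z,t\rangle$ and $\mathcal E=\{E\}$. The subgroup $E$ is normal, and $C_P(E)=E$ because the center of $P$ has order $p$.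

There are non-projective modules satisfying the hypothesis of Theorem~\ref{thm:criterion}. For $\mu\in F\setminus\mathbb F_p$ let $X_\mu=F[Z]/(Z^p)$, with $z$ acting as $1+Z$ and $t$ as $1+\mu Z$. It has dimension $p$, so it is not free over $E$. For $(i,j)\ne(0,0)$ in $\mathbb F_p^2$ the element $z^it^j-1$ acts as $(i+j\mu)Z+\cdots$, a unit times $Z$, so $X_\mu$ is free over every subgroup of order $p$. By the Mackey formula $\mathrm{Ind}_E^P(X_\mu)$ is projective on every elementary abelian subgroup $E'\ne E$, since $|E'\cap E|\le p$. The theorem says that every $X$ satisfying the hypothesis is, like this one, a summand of a module induced from $E$.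

To see why, write a point of $V_E$ as $\alpha z+\beta t$ and let $x,y\in F[V_E]$ be the coordinates $\alpha,\beta$. The group $W=P/E$ of order $p$ acts by $g(\alpha z+\beta t)=(\alpha+\beta)z+\beta t$, so $g^kx=x-ky$ and $g^ky=y$. Take $\tau=-x^{p-1}$ and $\eta=\mathrm{Tr}_E^P(\tau)\in H^{2(p-1)}(P,F)$. Since $E$ is normal, the double coset formula gives
\[
\mathrm{res}_E\,\eta=-\sum_{k\in\mathbb F_p}(x-ky)^{p-1}=-\sum_{i=0}^{p-1}\binom{p-1}{i}x^{p-1-i}(-y)^i\sum_{k\in\mathbb F_p}k^i=y^{p-1},
\]
because $\sum_kk^i$ is $0$ for $0\le i<p-1$ and $-1$ for $i=p-1$. So $\mathrm{res}_E\,\eta$ vanishes only on the line $V_{\langle z\rangle}$, the one line that $W$ fixes. If $X$ is projective on $\langle z\rangle$, then $V_E(X)$ meets this line only in $0$ by (V1) and (V2), so $L_\eta\otimes X$ is projective on $E$ by (V3) and (V4). It is projective on all other elementary abelian subgroups because $X$ is. By (V5) it is projective, hence injective, so $\hat\eta\otimes\mathrm{id}_X$ splits, and $\mathrm{id}_X$ is a trace from $E$.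
\end{example}

Two features of the example have to be reproduced in general: the transfer from $E$ must not disturb the other members of $\mathcal E$, and the orbit sum of $\tau$ must vanish nowhere on the support. An orbit sum vanishes on every nonzero vector fixed by a nontrivial $p$-group $W$, since there it is $|W|\tau(v)=0$; the point is that the support avoids such vectors.

\subsection{Proof of Theorem~\ref{thm:criterion}}

We show that $\mathrm{id}_X=\sum_j\mathrm{Tr}_{E_j}^P(\theta_j)$ with $\theta_j\in\mathrm{End}_{FE_j}(X)$. This is the first claim, and the second follows by Lemma~\ref{lem:higman}. If $X$ is projective, then $\mathrm{id}_X\in\mathrm{Tr}_1^P(\mathrm{End}_F(X))\subseteq\mathrm{Tr}_{E_1}^P(\mathrm{End}_{FE_1}(X))$ by (P2) and transitivity. So let $X$ be non-projective. Then $P\ne1$, and $1\notin\mathcal E$ since $C_P(1)=P$.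

The condition $C_P(E)=E$ has two consequences. First, an elementary abelian subgroup containing $E\in\mathcal E$ centralizes $E$ and so equals $E$. Thus the members of $\mathcal E$ are maximal elementary abelian subgroups, proper subgroups of a member of $\mathcal E$ are not in $\mathcal E$, and $X$ is projective on them. Second, the $p$-group $W_j=N_P(E_j)/E_j$ acts faithfully on $E_j$.

\medskip\noindent\emph{Step 1: transfers.} For $\tau_j\in H^*(E_j,F)$ we have
\begin{equation}\label{eq:transfer}
\mathrm{res}_{E_i}\mathrm{Tr}_{E_j}^P(\tau_j)=\delta_{ij}\sum_{g\in W_j}g\tau_j .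
\end{equation}
The terms of the double coset formula are transfers to $E_i$ from $E'=E_i\cap gE_jg^{-1}$. Suppose $E'<E_i$. Then $E'$ has a complement in $E_i$, so there is a homomorphism $E_i\to E'$ that is the identity on $E'$, and $\mathrm{res}^{E_i}_{E'}$ is surjective. As $\mathrm{Tr}_{E'}^{E_i}\circ\mathrm{res}^{E_i}_{E'}=|E_i:E'|=0$, the transfer from $E'$ vanishes. If $E'=E_i$, then $E_i=gE_jg^{-1}$ by maximality, so $i=j$ and $g\in N_P(E_j)$; these double cosets are the elements of $W_j$.

\medskip\noindent\emph{Step 2: the support is a finite set of lines, freely permuted by $W_j$.} Fix $j$ and write $E=E_j$, $W=W_j$, $V_E(X)=V_E(X|_E)$. By (V1) and (V2),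
\begin{equation}\label{eq:avoid}
V_E(X)\cap V_{E'}=\{0\}\quad\text{for every }E'<E .
\end{equation}
For $E'$ of index $p$ the subspace $V_{E'}$ is a hyperplane. A projective variety of positive dimension meets every hyperplane, so the set $\Lambda$ of lines in the cone $V_E(X)$ is finite, possibly empty. It is $W$-stable, because twisting $X|_E$ by conjugation with an element $g\in N_P(E)$ gives a module isomorphic to $X|_E$ via the action of $g$ on $X$.

Suppose $g\ell=\ell$ with $\ell\in\Lambda$ and $1\ne g\in W$. Then $g$ acts on $\ell$ by a scalar of $p$-power order in $F^\times$, that is, by $1$. So $\ell$ lies in the kernel of $g-1$ on $E\otimes F$, which is $V_{C_E(g)}$, and $C_E(g)<E$ by faithfulness. This contradicts \eqref{eq:avoid}. Hence $W$ acts freely on $\Lambda$.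

\medskip\noindent\emph{Step 3: choice of $\tau_j$.} Let $\Lambda'\subseteq\Lambda$ be a set of representatives of the $W$-orbits. For every $m\ge|\Lambda|$ there is a homogeneous $\tau\in F[V_E]$ of degree $m$ that vanishes on all lines in $\Lambda\setminus\Lambda'$ and on no line in $\Lambda'$. Indeed, for $\ell\in\Lambda\setminus\Lambda'$ the linear forms vanishing on $\ell$ form a vector space in which those vanishing also on a given $\ell'\in\Lambda'$ form a proper subspace. A vector space over the infinite field $F$ is not a finite union of proper subspaces, so some form $\lambda_\ell$ vanishes on $\ell$ and on no line of $\Lambda'$. For the same reason some form $\lambda$ vanishes on no line of $\Lambda$. Take $\tau=\lambda^{m-|\Lambda\setminus\Lambda'|}\prod_\ell\lambda_\ell$. For $0\ne v\in\ell\in\Lambda'$,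
\[
\sum_{g\in W}(g\tau)(v)=\sum_{g\in W}\tau(g^{-1}v)=\tau(v)\ne0,
\]
since $g^{-1}\ell\in\Lambda\setminus\Lambda'$ for $g\ne1$ by Step 2. The polynomial $\sum_gg\tau$ is $W$-invariant, so it vanishes nowhere on $V_E(X)\setminus\{0\}$.

Choose such $\tau_j\in F[V_{E_j}]\subseteq H^*(E_j,F)$ for all $j$ with a common degree $m\ge1$. Put $\Omega=\Omega_P^{2m}$, let $\hat\tau_j\in\mathrm{Hom}_{FE_j}(\Omega,F)$ represent $\tau_j$, and let
\[
\hat\eta=\sum_j\mathrm{Tr}_{E_j}^P(\hat\tau_j)\in\mathrm{Hom}_{FP}(\Omega,F).
\]
It represents $\eta=\sum_j\mathrm{Tr}_{E_j}^P(\tau_j)\in H^{2m}(P,F)$, and by \eqref{eq:transfer} the class $\zeta_j=\mathrm{res}_{E_j}\eta$ vanishes nowhere on $V_{E_j}(X)\setminus\{0\}$.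

\medskip\noindent\emph{Step 4: splitting.} If $X|_{E_j}$ is not projective, then $V_{E_j}(X)\ne\{0\}$ and so $\zeta_j\ne0$. By (V5) and the hypothesis on $X$ this happens for at least one $j$. Hence $\eta\ne0$, and tensoring $0\to L_\eta\to\Omega\to F\to0$ with $X$ gives an exact sequence
\begin{equation}\label{eq:split}
0\longrightarrow L_\eta\otimes X\longrightarrow\Omega\otimes X\xrightarrow{\ \hat\eta\otimes\mathrm{id}_X\ }X\longrightarrow0 .
\end{equation}
We claim that $L_\eta\otimes X$ is projective, and test this on an elementary abelian subgroup $E'$ as in (V5). If $X|_{E'}$ is projective, so is $(L_\eta\otimes X)|_{E'}$ by (P1). Otherwise $E'\in\mathcal E$, and after conjugation $E'=E_j=E$ with $\zeta=\zeta_j\ne0$. The restricted resolution is the direct sum of a minimal resolution over $FE$ and an exact complex of projectives, so $\Omega|_E=\Omega_E^{2m}\oplus Q$ with $Q$ projective and $\hat\eta=(\hat\zeta,\varphi)$ for some $\varphi\colon Q\to F$. As $\hat\zeta$ is surjective, $\varphi=\hat\zeta\tilde\varphi$ for some $\tilde\varphi\colon Q\to\Omega_E^{2m}$, and $(u,w)\mapsto(u-\tilde\varphi(w),w)$ is an isomorphism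 $L_\zeta\oplus Q\to L_\eta|_E$. By (V3) and (V4), $V_E(L_\zeta\otimes X)$ is the zero set of $\zeta$ in $V_E(X)$, which is $\{0\}$. So $L_\zeta\otimes X|_E$ is projective by (V1), and $Q\otimes X|_E$ is projective by (P1). This proves the claim.

A projective module is injective, so \eqref{eq:split} splits: there is an $FP$-map $s\colon X\to\Omega\otimes X$ with $(\hat\eta\otimes\mathrm{id}_X)s=\mathrm{id}_X$. Since $\mathrm{id}_X$ and $s$ are $P$-linear,
\[
\mathrm{id}_X=\sum_j\mathrm{Tr}_{E_j}^P(\hat\tau_j\otimes\mathrm{id}_X)\,s=\sum_j\mathrm{Tr}_{E_j}^P\big((\hat\tau_j\otimes\mathrm{id}_X)s\big),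
\]
and $\theta_j=(\hat\tau_j\otimes\mathrm{id}_X)s$ is $E_j$-linear. \qed

\section{The cuspidal composition factor of the flag module}\label{sec:cuspidal}

To apply the criterion we need a simple module that is projective on a large abelian $p$-subgroup without being projective. Cuspidal modules of general linear groups are projective on the diagonal torus, up to scalars, and we look for one among the composition factors of the permutation module on flags.

Let $q$ be a prime power with $p\mid q-1$. Then $q$ is prime to $p$, and $q=1$ in $F$. For $n\ge1$ let $G_n=\mathrm{GL}_n(q)$, with center $Z_n$, diagonal subgroup $T_n$, upper unitriangular subgroup $U_n$, and $B_n=T_nU_n$. Let $T_n'=\{\mathrm{diag}(t_1,\dots,t_{n-1},1)\}$, so that $T_n=T_n'\times Z_n$. The \emph{flag module} is $Y_n=F[G_n/B_n]$, the permutation module on the complete flags of $\mathbb F_q^n$. For a composition $\nu=(n_1,\dots,n_r)$ of $n$ let $P_\nu=L_\nu U_\nu$ be the group of block upper triangular matrices with diagonal blocks of sizes $n_i$, where $L_\nu=\prod_iG_{n_i}$ consists of the block diagonal matrices and $U_\nu$ of those with identity matrices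 as diagonal blocks. An $FG_n$-module $V$ is \emph{cuspidal} if $V^{U_\nu}=0$ for all $\nu\ne(n)$. For $n=1$ the condition is empty. For $n\ge2$ a cuspidal module has $V^{U_n}=0$, as $U_n=U_{(1,\dots,1)}$.

For a subgroup $H\le U_n$, which has order prime to $p$, put $e_H=|H|^{-1}\sum_{u\in H}u$. Then $V^H=e_HV$, so $V\mapsto V^H$ is exact. Fix a nontrivial character $\vartheta\colon\mathbb F_q\to F^\times$ of the additive group. Entries just above the diagonal add under multiplication in $U_n$, so $\psi(u)=\vartheta(\sum_iu_{i,i+1})$ is a character of $U_n$. With $e_\psi=|U_n|^{-1}\sum_u\psi(u^{-1})u$, the space $e_\psi V$ is the $\psi$-eigenspace of $U_n$, and $V\mapsto e_\psi V$ is exact as well.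

\subsection{Cuspidal modules are projective on the torus}

The case $n=2$ shows the mechanism. If $V^{U_2}=0$, then $V$ is the direct sum of the eigenspaces of the $q-1$ nontrivial characters $c\mapsto\vartheta(bc)$, $b\ne0$, of $U_2\cong\mathbb F_q$. The group $T_2'\cong\mathbb F_q^\times$ permutes these characters simply transitively, so $V$ is free over $T_2'$. In general one repeats this argument column by column, from right to left.

\begin{lemma}\label{lem:mirabolic}
Let $V\ne0$ be a cuspidal $FG_n$-module. Then $V|_{T_n'}$ is projective, and $\dim V=\dim(e_\psi V)\prod_{i=1}^{n-1}(q^i-1)$. In particular $e_\psi V\ne0$.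
\end{lemma}

\begin{proof}
View $G_j\le G_n$ as the upper left block. Let $H_j\le G_j$ be the group of matrices with last row $(0,\dots,0,1)$, so $H_1=1$. For $2\le j\le n$ we have $H_j=N_j\rtimes G_{j-1}$, where $N_j$ consists of the matrices $n_a=I+\sum_{i<j}a_ie_{ij}$ with $a\in\mathbb F_q^{j-1}$ a column vector and $e_{ij}$ the matrix units. The characters $n_a\mapsto\vartheta(ba)$, for row vectors $b$, are pairwise distinct and $|N_j|$ in number, so they are all the characters of $N_j$. For $g\in G_{j-1}$ we have $g^{-1}n_ag=n_{g^{-1}a}$, so $g$ carries the eigenspace of $b$ to that of $bg^{-1}$. Thus $G_{j-1}$ is transitive on the $q^{j-1}-1$ nontrivial characters, and the stabilizer of $\psi_j=\psi|_{N_j}$, which belongs to $b=(0,\dots,0,1)$, is $H_{j-1}$.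

Put $V_n=V$ and, for $j=n,\dots,2$, let $V_{j-1}$ be the $\psi_j$-eigenspace of $N_j$ in $V_j$. By descending induction $V_j$ is $H_j$-stable: if $V_j$ is stable under $H_j=N_jG_{j-1}$, then $V_{j-1}$ is stable under $H_{j-1}$. The groups $N_j$ generate $U_n$, so $V_1=e_\psi V$.

Cuspidality enters through the claim that $V_j^{N_j}=0$ for $j\ge2$. Let $v\in V_j^{N_j}$. For $l>j$ we have $v\in V_{l-1}$, so $N_l$ acts on $v$ by $\psi_l$, which depends only on the entry in row $l-1$. Hence the elements of $N_l$ supported in rows $1,\dots,j-1$ fix $v$, since $j-1\le l-2$. Together with $N_j$ these elements generate $U_{(j-1,n-j+1)}$, so $v=0$.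

Therefore $V_j$ is the direct sum of the eigenspaces of the nontrivial characters of $N_j$. The group $H_j$ permutes these characters transitively, and the stabilizer of $\psi_j$ is $N_jH_{j-1}$. So
\[
V_j\cong\mathrm{Ind}_{N_jH_{j-1}}^{H_j}(V_{j-1}),\qquad\dim V_j=(q^{j-1}-1)\dim V_{j-1},
\]
which gives the dimension formula. Finally, $V_j$ is a projective $FH_j$-module, by ascending induction. This is trivial for $H_1=1$. If $V_{j-1}$ is projective over $H_{j-1}$, it is projective over $N_jH_{j-1}$ by (P3), since the index $|N_j|$ is prime to $p$, and then the induced module $V_j$ is projective over $H_j$. So $V|_{H_n}$ is projective, and $T_n'\le H_n$.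
\end{proof}

\subsection{The flag module}

Identify $w\in\mathfrak S_n$ with the permutation matrix sending the $i$-th standard basis vector to the $w(i)$-th. Then $(wbw^{-1})_{w(i),w(j)}=b_{ij}$, so
\begin{equation}\label{eq:wB}
wB_nw^{-1}=\{g\in G_n:\ g_{kl}=0\text{ whenever }w^{-1}(k)>w^{-1}(l)\}.
\end{equation}
The Bruhat decomposition says that $G_n$ is the disjoint union of the double cosets $B_nwB_n$, and $B_nwB_n=U_nwB_n$ because $w$ normalizes $T_n$. For a simple transposition $s=(i,i+1)$ the set $P_s=B_n\cup B_nsB_n$ is the group $P_\nu$ with one block of size $2$ and all others of size $1$.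

\begin{lemma}\label{lem:flag}
The center $Z_n$ acts trivially on $Y_n$, and $Y_n^{U_n}=Y_n^{B_n}$. Moreover $\dim e_\psi Y_n=1$, and $e_\psi F[G_n/P_s]=0$ for every simple transposition $s$.
\end{lemma}

\begin{proof}
The first two claims hold because $Z_n\le B_n$ and because $U_n$ and $B_n$ have the same orbits $B_nwB_n/B_n$ on $G_n/B_n$. For $H\le U_n$, Frobenius reciprocity shows that $e_\psi F[U_n/H]$ has dimension $1$ if $\psi|_H$ is trivial and $0$ otherwise. The stabilizer of $wB_n$ in $U_n$ is $U_n\cap wB_nw^{-1}$. Let $w_0$ be the order-reversing permutation. If $w\ne w_0$, then $w^{-1}(i)<w^{-1}(i+1)$ for some $i$, so by \eqref{eq:wB} the stabilizer contains all $I+ce_{i,i+1}$, on which $\psi$ is nontrivial. For $w=w_0$ the group $wB_nw^{-1}$ is lower triangular and the stabilizer is trivial. So exactly one orbit contributes to $e_\psi Y_n$, with dimension $1$. Every $U_n$-orbit on $G_n/P_s$ contains a point $wP_s=wsP_s$, whose stabilizer contains $U_n\cap w'B_nw'^{-1}$ for both $w'=w$ and $w'=ws$. One of these differs from $w_0$, so no orbit contributes.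
\end{proof}

The next lemma explains the choice $n=p$. For smaller $n$ the torus contains a Sylow $p$-subgroup, so a cuspidal factor would be projective, which is too much to ask.

\begin{lemma}\label{lem:small}
If $2\le n<p$, then $Y_n$ has no cuspidal composition factor.
\end{lemma}

\begin{proof}
Let $V$ be one. Since $Z_n$ acts trivially, $Y_n$ and $V$ are modules for $\mathrm{PGL}_n(q)$, and $V$ is projective over $T_n/Z_n\cong T_n'$ by Lemma~\ref{lem:mirabolic}. The index of $T_n/Z_n$ in $\mathrm{PGL}_n(q)$ is
\[
|G_n:T_n|=q^{n(n-1)/2}\prod_{i=1}^n\frac{q^i-1}{q-1},\qquad\frac{q^i-1}{q-1}=1+q+\dots+q^{i-1}\equiv i\bmod p,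
\]
which is prime to $p$ for $n<p$. By (P3), $V$ is a projective $F\mathrm{PGL}_n(q)$-module. Write $V=Y'/Y''$ with $Y''\subseteq Y'\subseteq Y_n$. Projectivity gives a submodule of $Y'$ isomorphic to $V$, and injectivity makes it a direct summand of $Y_n$. Then $0\ne\mathrm{Hom}_{FG_n}(Y_n,V)\cong V^{B_n}\subseteq V^{U_n}$, contradicting cuspidality.
\end{proof}

From now on $n=p$, and we drop the index: $G=G_p$, $B=B_p$, $U=U_p$, $T=T_p$, $T'=T_p'$, $Z=Z_p$, $Y=Y_p$. A non-cuspidal module has fixed points under some $U_\nu$. For composition factors of $Y$, Lemma~\ref{lem:small} rules out all intermediate possibilities.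

\begin{lemma}\label{lem:dichotomy}
Every composition factor $D$ of $Y$ is cuspidal or satisfies $D^U\ne0$.
\end{lemma}

\begin{proof}
Let $D$ be non-cuspidal. Choose $\nu=(n_1,\dots,n_r)\ne(p)$ with $D^{U_\nu}\ne0$ and $P_\nu$ minimal with this property. The group $L_\nu$ normalizes $U_\nu$, so it acts on $D^{U_\nu}$. Let $V$ be a simple $FL_\nu$-submodule. As $F$ is algebraically closed, $V$ is an outer tensor product $V_1\boxtimes\dots\boxtimes V_r$ of simple $FG_{n_i}$-modules. Each $V_i$ is cuspidal: if $V_i^{U_\mu}\ne0$ for a composition $\mu\ne(n_i)$ of $n_i$, then refining $n_i$ by $\mu$ gives $\nu'$ with $P_{\nu'}<P_\nu$, $U_{\nu'}=U_\mu U_\nu$ and $D^{U_{\nu'}}\supseteq V^{U_\mu}\ne0$.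

By exactness $V$ is a composition factor of $Y^{U_\nu}$. The $U_\nu$-orbit sums form a basis of $Y^{U_\nu}$ permuted by $L_\nu$, so $Y^{U_\nu}$ is the permutation module of $L_\nu$ on $U_\nu\backslash G/B$. We determine this $L_\nu$-set. Each $P_\nu$-orbit on $G/B$ contains a point $wB$, with stabilizer $P_\nu\cap wBw^{-1}$, and the set of $U_\nu$-orbits in it is $L_\nu/J_w$, where $J_w$ is the image of the stabilizer under the projection $P_\nu\to L_\nu$. The projection replaces the entries outside the diagonal blocks by $0$, and this preserves the conditions \eqref{eq:wB}. Hence $J_w=L_\nu\cap wBw^{-1}$. By \eqref{eq:wB} again, $J_w$ is the product over the blocks of the groups of matrices that are triangular for the ordering of the block's indices given by $w^{-1}$. So $J_w$ is conjugate to $\prod_iB_{n_i}$ by a permutation matrix in $L_\nu$, and $Y^{U_\nu}$ is a direct sum of copies of $Y_{n_1}\boxtimes\dots\boxtimes Y_{n_r}$.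

It follows that $V_i$ is a cuspidal composition factor of $Y_{n_i}$, with $n_i<p$. By Lemma~\ref{lem:small} all $n_i$ equal $1$, so $U_\nu=U$.
\end{proof}

It remains to show that a cuspidal factor exists for $n=p$. By Lemmas~\ref{lem:mirabolic} and~\ref{lem:flag} there is only one candidate, and the endomorphism algebra $\mathcal H=\mathrm{End}_{FG}(Y)$ shows that it has no $U$-fixed points. By Iwahori's theorem $\mathcal H$ has the basis $h_w$, $w\in\mathfrak S_p$, given by $h_w(gB)=\sum_{xB\subseteq BwB}gxB$. One has $h_s^2=(q-1)h_s+q$ for simple transpositions $s$, and $h_vh_w=h_{wv}$ whenever $\ell(wv)=\ell(w)+\ell(v)$, where $\ell$ is the length with respect to the simple transpositions. Since $q=1$ in $F$, the $h_s$ are involutions satisfying the braid relations, so $s\mapsto h_s$ defines a homomorphism $F\mathfrak S_p\to\mathcal H$. It is surjective since every $h_w$ is a product of elements $h_s$, and both sides have dimension $p!$. Thus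
\[
\mathcal H\cong F\mathfrak S_p,\qquad h_s\leftrightarrow s .
\]

\begin{proposition}\label{prop:M}
Up to isomorphism $Y$ has exactly one composition factor $M$ with $e_\psi M\ne0$, and it occurs with multiplicity one. The module $M$ is cuspidal, and it is the only cuspidal composition factor of $Y$. The center $Z$ acts trivially on $M$, the restriction of $M$ to $T/Z$ is projective, and $\dim M=\prod_{i=1}^{p-1}(q^i-1)$.
\end{proposition}

\begin{proof}
The first statement follows from $\dim e_\psi Y=1$ and exactness, which also give $\dim e_\psi M=1$. A cuspidal factor has nonzero $e_\psi$-part by Lemma~\ref{lem:mirabolic}, so it is $M$. Once $M$ is known to be cuspidal, the last sentence follows from Lemmas~\ref{lem:mirabolic} and~\ref{lem:flag}, since $T'$ maps isomorphically onto $T/Z$.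

Suppose $M$ is not cuspidal. Then $M^U\ne0$ by Lemma~\ref{lem:dichotomy}. The group $B$ acts trivially on $Y^U$, hence on its subquotient $M^U$, so $\mathrm{Hom}_{FG}(Y,M)\cong M^B\ne0$. The projection $e_U\colon M\to M^U$ is $B$-linear because $B$ normalizes $U$. Composing it with a nonzero linear form on $M^U$ gives $\mathrm{Hom}_{FG}(M,Y)\cong\mathrm{Hom}_{FB}(M,F)\ne0$. So $M\cong Y/K$ for a submodule $K$, and $M\cong M'$ for a submodule $M'$ of $Y$. As $M$ has multiplicity one, it is not a composition factor of $K$. Hence $M'\not\subseteq K$ and $Y=M'\oplus K$, and $\mathrm{Hom}_{FG}(Y,M')=\mathrm{End}_{FG}(M')=F$. This space is a direct summand of the right $\mathcal H$-module $\mathrm{Hom}_{FG}(Y,Y)=\mathcal H$, so $F\mathfrak S_p$ has a one-dimensional projective module, contradicting (P1).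
\end{proof}

\section{The group $\mathrm{PSL}_p(q)$}\label{sec:psl}

Bars denote images in $\bar G=G/Z=\mathrm{PGL}_p(q)$. Let $S=\mathrm{SL}_p(q)$, and let $\mu_{p^k}\le\mathbb F_q^\times$ be the group of $p^k$-th roots of unity, for $k\le a$. The center $Z(S)=S\cap Z=\mu_pI$ has order $p$, and $\bar S=SZ/Z\cong S/Z(S)=\mathrm{PSL}_p(q)$. Let $M_0$ be a simple submodule of $M|_S$. It is a simple $F\bar S$-module, and $M_0\mid M|_S$ because $M|_S$ is semisimple by Clifford's theorem.

We know that $M$ is projective on $\bar T$, hence on all subgroups of $\bar G$ conjugate into $\bar T$. Let $\sigma$ be the permutation matrix of the cycle $i\mapsto i+1$, with indices modulo $p$. For $d\in T$ and $p\nmid j$, the conjugates of $d$ by the powers of $\sigma^j$ are all the cyclic shifts of $d$, and $\sigma^p=I$, so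
\begin{equation}\label{eq:power}
(d\sigma^j)^p=d\cdot\sigma^jd\sigma^{-j}\cdot\sigma^{2j}d\sigma^{-2j}\cdots\sigma^{(p-1)j}d\sigma^{-(p-1)j}=\det(d)\,I .
\end{equation}
If $\det(d)$ is not a $p$-th power in $\mathbb F_q^\times$, then $d\sigma^j$ has no eigenvalue in $\mathbb F_q$, so its image is an element of order $p$ of $\bar G$ that is not conjugate into $\bar T$, and Proposition~\ref{prop:M} says nothing about it. Working in $\bar S$ avoids such elements.

\subsection{The Sylow subgroup}

Let $\tilde A$ be the group of diagonal matrices of determinant $1$ with entries in $\mu_{p^a}$, of order $p^{a(p-1)}$. Since $p$ is odd, $\det\sigma=1$. Put $\tilde P=\tilde A\rtimes\langle\sigma\rangle\le S$, and let $P=\tilde P/Z(S)$ and $A=\tilde A/Z(S)$. Fix $\omega\in\mathbb F_q^\times$ of order $p$ and let $z=\mathrm{diag}(1,\omega,\dots,\omega^{p-1})$. Then $\det z=\omega^{p(p-1)/2}=1$, again because $p$ is odd, so $z\in\tilde A$.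

\begin{lemma}\label{lem:sylow}
The group $P$ is a Sylow $p$-subgroup of $\bar S$, of order $p^{a(p-1)}$, and $A\le\bar T$ is an abelian subgroup of index $p$. Let $t\in\tilde P\setminus\tilde A$.
\begin{itemize}
\item[(a)] $t^p=I$, the matrix $t$ has $p$ distinct eigenvalues in $\mathbb F_q$, and $\bar t$ is an element of order $p$ conjugate in $\bar G$ into $\bar T$.
\item[(b)] $E_t:=C_P(\bar t)$ equals $\langle\bar z\rangle\times\langle\bar t\rangle\cong C_p\times C_p$, and $C_P(E_t)=E_t$.
\item[(c)] The preimage of $E_t$ in $S$ is isomorphic to $p_+^{1+2}$, with center $Z(S)$.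
\item[(d)] An elementary abelian subgroup of $P$ that contains $\bar t$ is $\langle\bar t\rangle$ or $E_t$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $|S|=q^{p(p-1)/2}\prod_{i=2}^p(q^i-1)$. For $1\le i<p$, $(q^i-1)_p=p^a$ since $(q^i-1)/(q-1)\equiv i\bmod p$. Write $q=1+pu$. Then $q^k\equiv1+kpu\bmod p^2$, so $1+q+\dots+q^{p-1}\equiv p+pu\cdot p(p-1)/2\equiv p\bmod p^2$ for odd $p$, and $(q^p-1)_p=p^{a+1}$. Hence $|S|_p=p^{a(p-2)+a+1}=p^{a(p-1)+1}=|\tilde P|$ and $|\bar S|_p=p^{a(p-1)}=|P|$.

(a) Write $t=d\sigma^j$ with $d\in\tilde A$ and $p\nmid j$. By \eqref{eq:power}, $t^p=I$. The images of the first basis vector under $1,t,\dots,t^{p-1}$ are nonzero multiples of the $p$ basis vectors, so the minimal polynomial of $t$ has degree $p$. It divides $x^p-1$, so it equals $x^p-1$, which has the $p$ distinct roots $\mu_p\subseteq\mathbb F_q$. Thus $t$ is diagonalizable over $\mathbb F_q$ and not scalar.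

(b) Let $d'=\mathrm{diag}(d'_1,\dots,d'_p)\in\tilde A$. Since $d$ commutes with diagonal matrices, $\bar d'$ centralizes $\bar t$ if and only if $\sigma^jd'\sigma^{-j}\in\mu_pd'$. As $\sigma$ and $\sigma^j$ are powers of each other, this is equivalent to $\sigma d'\sigma^{-1}\in\mu_pd'$. The $i$-th entry of $\sigma d'\sigma^{-1}$ is $d'_{i-1}$, so the condition says that $d'_i=\zeta d'_{i-1}$ for all $i$ modulo $p$ and some $\zeta\in\mu_p$, that is, $d'=c\cdot\mathrm{diag}(1,\zeta,\dots,\zeta^{p-1})$ with a scalar $c$. Then $1=\det d'=c^p\zeta^{p(p-1)/2}=c^p$, so $cI\in Z(S)$. Hence $C_A(\bar t)=\langle\bar z\rangle$, of order $p$. Since $|P:A|=p$ and $\bar t\in C_P(\bar t)\setminus A$, the centralizer has order $p^2$ and equals $\langle\bar z\rangle\times\langle\bar t\rangle$. Finally $E_t\le C_P(E_t)\le C_P(\bar t)=E_t$.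

(c) The preimage has order $p^3$. It is nonabelian since $\sigma z\sigma^{-1}=\omega^{-1}z$ gives $tzt^{-1}=\omega^{-j}z\ne z$. Its elements outside $\tilde A$ have order $p$ by (a), and those in $\tilde A$ form the group $\langle z\rangle Z(S)$ of exponent $p$. The center has order $p$ and contains $Z(S)$.

(d) Such a subgroup lies between $\langle\bar t\rangle$ and $C_P(\bar t)=E_t$.
\end{proof}

Let $\mathcal E=\{E_t: t\in\tilde P\setminus\tilde A\}$. It is closed under conjugation in $P$, since $A$ is normal.

\begin{remark}\label{rem:classes}
For $p=3$ and $a=1$ we have $|P|=9$ and $\mathcal E=\{P\}$. In all other cases $|P|\ge p^3$. Then for $E\in\mathcal E$ the group $N_P(E)/E$ is a nontrivial $p$-subgroup of $\mathrm{Aut}(E)=\mathrm{GL}_2(\mathbb F_p)$, so it has order $p$ and acts on $E$ as in Example~\ref{ex:extraspecial}. The sets $E\setminus A$, of size $p^2-p$, partition $P\setminus A$, so $|\mathcal E|=|P|/p^2$, and $\mathcal E$ consists of $p$ conjugacy classes of size $|P|/p^3$. For $p=3$ and $q=19$, for instance, $|P|=81$ and there are nine subgroups in three classes.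
\end{remark}

\subsection{The block of $M_0$}

\begin{lemma}\label{lem:block}
There is an irreducible ordinary character $\chi$ of $\bar S$ of degree prime to $p$ whose reduction modulo $p$ has $M_0$ as a composition factor.
\end{lemma}

\begin{proof}
The Steinberg character $\mathrm{St}$ of $G$ is an irreducible constituent of the permutation character $\mathrm{Ind}_B^G1$, of degree $|U|$, and $\mathrm{St}|_U$ is the regular character \cite[Ch.~6]{Carter}. Since $p\nmid|U|$, the reduction of $\mathrm{St}$ restricts to the regular module $FU$, so it has a composition factor with nonzero $e_\psi$-part. All its composition factors are composition factors of $Y$, so this one is $M$ by Proposition~\ref{prop:M}. Hence $M_0$ is a composition factor of the reduction of $\mathrm{St}|_S$, and so of the reduction of some irreducible constituent $\chi$ of $\mathrm{St}|_S$. By Clifford's theorem all constituents have the same degree, so $\chi(1)$ divides $|U|$, a power of $q$. The center $Z$ lies in the kernel of $\mathrm{Ind}_B^G1$, hence of $\mathrm{St}$, so $\chi$ is a character of $\bar S$.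
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

By Lemma~\ref{lem:block} and (B), the defect groups of the block of $M_0$ are the Sylow $p$-subgroups of $\bar S$, of order $p^{a(p-1)}$ by Lemma~\ref{lem:sylow}.

Let $X=M_0|_P$, and let $E'\notin\mathcal E$ be an elementary abelian subgroup of $P$. Either $E'\le A\le\bar T$, or $E'=\langle\bar t\rangle$ with $t\in\tilde P\setminus\tilde A$ by Lemma~\ref{lem:sylow}(d), and then $E'$ is conjugate in $\bar G$ into $\bar T$ by Lemma~\ref{lem:sylow}(a). In both cases the $F\bar G$-module $M$ is projective on $E'$ by Proposition~\ref{prop:M}, and so is its summand $X|_{E'}$. With Lemma~\ref{lem:sylow}(b), the hypotheses of Theorem~\ref{thm:criterion} hold, and $X\mid\bigoplus_j\mathrm{Ind}_{E_j}^P(X|_{E_j})$ with $E_j\in\mathcal E$. By (P3) and transitivity of induction,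
\[
M_0\ \Big|\ \mathrm{Ind}_P^{\bar S}(X)\ \Big|\ \bigoplus_j\mathrm{Ind}_{E_j}^{\bar S}(M_0|_{E_j}).
\]
By the Krull--Schmidt theorem $M_0\mid\mathrm{Ind}_E^{\bar S}(M_0|_E)$ for one $E\in\mathcal E$, so $E$ contains a vertex $R$ of $M_0$ by (P4). Here simplicity of $M_0$ is used once more. If $R<E$, then $R$ is cyclic of order at most $p$, and by Erdmann's result the defect groups have order at most $p$. They have order $p^{a(p-1)}\ge p^2$, so $R=E\cong C_p\times C_p$.

Since $a$ is unbounded, no bound $c_{\mathcal G}(C_p\times C_p)$ exists for $\mathcal G=\{\mathrm{PSL}_p(q):q\equiv1\bmod p\}$ or for any larger set. \qed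

\section{One source suffices}\label{sec:source}

We show that, for fixed $p$, the modules $M_0$ give only finitely many vertex-source pairs up to equivalence as $q$ varies; then one pair occurs for unbounded $a$. Two things are needed. The first is a bound on the dimension of the source that is independent of $q$, although $\dim M$ grows with $q$. A bound alone is not enough: on the module $X_\mu$ of Example~\ref{ex:extraspecial} we have $t-1=\mu(z-1)\ne0$, so the $X_\mu$ are infinitely many pairwise non-isomorphic modules of dimension $p$. The second ingredient is therefore a finite field of definition.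

Throughout this section $E\in\mathcal E$. All subquotients of $Y$ are $F\bar G$-modules and can be restricted to $E$.

\subsection{The non-projective part of a module}

Let $k$ be a field of characteristic $p$. Projective $kE$-modules are free, and the socle of $kE$ is spanned by $\widehat E=\sum_{g\in E}g$. A $kE$-module $X$ has no nonzero projective summand if and only if $\widehat EX=0$. Indeed $\widehat E$ is nonzero on a free summand; conversely, if $\widehat Ev\ne0$, then $kE\to X$, $c\mapsto cv$, is injective on the socle, hence injective, and it splits because $kE$ is injective. Every $X$ is the direct sum of a projective module and a module $\mathrm{core}(X)$ without nonzero projective summand, which is unique up to isomorphism. For $FE$-modules put $\kappa(X)=\dim\mathrm{core}(X)$. Then $\kappa$ is additive on direct sums, $\kappa(X)\le\dim X$, and $\kappa(X^*)=\kappa(X)$ for the dual module.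

\begin{lemma}\label{lem:kappa}
Let $X$ be an $FE$-module with a filtration with factors $X_1,\dots,X_l$. Then $\kappa(X)\le\sum_i\kappa(X_i)$, and $\kappa(X_k)\le\kappa(X)+p^2\sum_{i\ne k}\kappa(X_i)$ for every $k$.
\end{lemma}

\begin{proof}
Let $0\to X'\to X\to X''\to0$ be exact. We prove
\[
\kappa(X)\le\kappa(X')+\kappa(X''),\qquad\kappa(X')\le\kappa(X)+p^2\kappa(X''),\qquad\kappa(X'')\le\kappa(X)+p^2\kappa(X').
\]
If $X'=\mathrm{core}(X')\oplus Q$, then $Q$ is injective, so $X\cong X/Q\oplus Q$, and we may divide $X'$ and $X$ by $Q$ without changing any core. If $X''=\mathrm{core}(X'')\oplus Q$, then $X\to Q$ splits, and we may replace $X$ by the preimage of $\mathrm{core}(X'')$. So we may assume that $X'$ and $X''$ have no projective summands, and then $\kappa(X)\le\dim X=\kappa(X')+\kappa(X'')$. For the second inequality let $\pi\colon Q\to X''$ be a surjection from a free module of rank $\dim X''=\kappa(X'')$, and let $\tilde\pi\colon Q\to X$ be a lift. The map $X'\oplus Q\to X$, $(x,y)\mapsto x+\tilde\pi(y)$, is surjective, with kernel $\{(-\tilde\pi(y),y):\pi(y)=0\}\cong\ker\pi$. By the first inequality, $\kappa(X')=\kappa(X'\oplus Q)\le\dim\ker\pi+\kappa(X)\le p^2\kappa(X'')+\kappa(X)$.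 The third inequality is the second one for the dual sequence.

The first claim of the lemma follows by induction on $l$. For the second, write $X_k=Y'/Y''$ with terms $Y''\subseteq Y'$ of the filtration. Then $\kappa(X_k)\le\kappa(Y')+p^2\kappa(Y'')\le\kappa(X)+p^2\kappa(X/Y')+p^2\kappa(Y'')$, and the first claim applies to $X/Y'$ and $Y''$.
\end{proof}

The starting point is that almost all flags lie in regular $E$-orbits.

\begin{lemma}\label{lem:kappaY}
$\kappa(Y|_E)=(p+1)\,p!$, independently of $q$.
\end{lemma}

\begin{proof}
No flag is fixed by $E$. The stabilizer of a flag in $G$ is conjugate to $B$, a $p$-subgroup of $B$ meets $U$ trivially and so embeds in the abelian group $B/U\cong T$, and the preimage of $E$ in $S$ is a nonabelian $p$-group by Lemma~\ref{lem:sylow}(c). Each of the $p+1$ subgroups $C$ of order $p$ of $E$ is generated by $\bar z$ or by some $\bar t$ with $t\in\tilde P\setminus\tilde A$, and these matrices have $p$ distinct eigenvalues in $\mathbb F_q$ by Lemma~\ref{lem:sylow}(a). The invariant subspaces of such a matrix are the sums of eigenlines, so the fixed flags correspond to the $p!$ orderings of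 the eigenlines. The abelian group $E$ permutes these flags with stabilizer exactly $C$, in $(p-1)!$ orbits of length $p$. All remaining flags have trivial stabilizer. Thus $Y|_E\cong\bigoplus_CF[E/C]^{(p-1)!}\oplus(\text{free})$, and $F[E/C]$, of dimension $p<p^2$, has no projective summand.
\end{proof}

\subsection{Composition factors of some summands of $Y$}

Lemma~\ref{lem:kappa} passes a bound from a module to one composition factor of multiplicity one, provided that the other factors are already under control. So we need direct summands of $Y$ that lead from the trivial module to $M$ by introducing one new factor at a time. They come from the projective indecomposable modules in the principal block of $\mathcal H\cong F\mathfrak S_p$.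

For a subquotient $D$ of $Y$ put $\Phi(D)=\mathrm{Hom}_{FG}(Y,D)$, a right $\mathcal H$-module by composition. Evaluation at the coset $B$ gives $\Phi(D)\cong D^B$, and $D^B=D^U$ because $D^U$ is a subquotient of $Y^U=Y^B$. So $\Phi$ is exact on subquotients of $Y$.

\begin{lemma}\label{lem:phi}
Let $D,D'$ be composition factors of $Y$ with $\Phi(D)\ne0$. Then $\Phi(D)$ is a simple $\mathcal H$-module, and $\Phi(D)\cong\Phi(D')$ implies $D\cong D'$.
\end{lemma}

\begin{proof}
Let $e=e_U$, so that $eD=D^U$ is a module for the algebra $eFGe$. We first compare the two actions on $D^U$. Let $v\in D^U=D^B$. If $g=uwb$ with $u\in U$, $b\in B$, then $egev=ewv$. On the other hand $h_w$ sends $v$ to $\sum uwv$, where $u$ runs over representatives of $U/(U\cap wBw^{-1})$, as the cosets in $BwB$ are the $uwB$. The group $U\cap wBw^{-1}$ fixes $wv$, so the sum is $|U:U\cap wBw^{-1}|\,ewv$, and by \eqref{eq:wB} the index is a power of $q$, which is $1$ in $F$. Thus both algebras act through the span of the operators $v\mapsto ewv$. They have the same submodules in $D^U$ and the same homomorphisms $D^U\to D'^U$, and it suffices to prove the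 lemma for $eFGe$.

If $0\ne W\subseteq eD$ is an $eFGe$-submodule, then $FG\,W=D$, so $eD=eFGe\,W=W$. Hence $eD$ is simple. Suppose $D\not\cong D'$ and let $W\subseteq eD\oplus eD'$ be the graph of an isomorphism $eD\to eD'$. Then $e(FG\,W)=eFGe\,W=W$. But $FG\,W$ is one of the four submodules $0$, $D$, $D'$, $D\oplus D'$ of $D\oplus D'$, and none of $0$, $eD$, $eD'$, $eD\oplus eD'$ is the graph of an isomorphism between nonzero spaces.
\end{proof}

The Brauer tree of the principal $p$-block of $\mathfrak S_p$ is a line without exceptional vertex \cite[Ch.~6]{JK}. Concretely, the simple modules of the block can be numbered $d_0,d_1,\dots,d_{p-2}$, with $d_0$ trivial and $d_{p-2}$ the sign module, so that the projective cover of $d_j$ has the composition factors $d_{j-1},d_j,d_j,d_{j+1}$, where $d_{-1}$ and $d_{p-1}$ are omitted. View the $d_j$ as right $\mathcal H$-modules. Let $\varepsilon_j\in\mathcal H$ be a primitive idempotent such that $\varepsilon_j\mathcal H$ is the projective cover of $d_j$, and let $C_j=\varepsilon_j(Y)$. This is a direct summand of $Y$ with $\Phi(C_j)=\varepsilon_j\mathcal H$. By exactness and Lemma~\ref{lem:phi}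 there is, for $0\le j\le p-2$, a unique composition factor $D_j$ of $Y$ with $\Phi(D_j)\cong d_j$. The module $M$ takes the place of the missing $d_{p-1}$.

\begin{lemma}\label{lem:Cj}
Put $D_{-1}=0$ and $D_{p-1}=M$. Then $D_0\cong F$, and for $0\le j\le p-2$ the module $C_j$ has a filtration with factors $D_{j-1},D_j,D_j,D_{j+1}$ in some order.
\end{lemma}

\begin{proof}
The trivial module is a quotient of $Y$, and $h_s$ acts on $\Phi(F)=F$ as $|BsB/B|=q=1$. So $\Phi(F)\cong d_0$.

By exactness and Lemma~\ref{lem:phi}, the composition factors $D$ of $C_j$ with $\Phi(D)\ne0$ correspond, with multiplicities, to the composition factors of $\varepsilon_j\mathcal H$. A factor with $\Phi(D)=0$ is cuspidal by Lemma~\ref{lem:dichotomy}, so it is $M$ by Proposition~\ref{prop:M}. It remains to show that the multiplicity of $M$ in $C_j$, which is $\dim e_\psi C_j=\dim\varepsilon_j(e_\psi Y)$, is $1$ for $j=p-2$ and $0$ otherwise.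

The algebra $\mathcal H$ acts on the line $e_\psi Y$ by a character. The endomorphism $1+h_s$ is the composite
\[
Y\to F[G/P_s]\to Y,\qquad gB\mapsto gP_s\mapsto\sum_{xB\subseteq P_s}gxB,
\]
and $e_\psi F[G/P_s]=0$ by Lemma~\ref{lem:flag}. So $h_s$ acts as $-1$, and the character is the sign. It is nonzero on $\varepsilon_j$ if and only if $d_{p-2}\varepsilon_j\cong\mathrm{Hom}_{\mathcal H}(\varepsilon_j\mathcal H,d_{p-2})$ is nonzero, that is, if and only if $j=p-2$.
\end{proof}

\begin{proposition}\label{prop:bound}
There is a constant $b(p)$, depending only on $p$, with $\kappa(M|_E)\le b(p)$ for all $q$ and all $E\in\mathcal E$.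
\end{proposition}

\begin{proof}
Define $b_{-1}=0$, $b_0=1$ and $b_{j+1}=(p+1)\,p!+p^2(2b_j+b_{j-1})$. We have $\kappa(D_{-1}|_E)=0$ and $\kappa(D_0|_E)=1$, and $\kappa(C_j|_E)\le(p+1)\,p!$ by Lemma~\ref{lem:kappaY}. Lemmas~\ref{lem:kappa} and~\ref{lem:Cj} give
\[
\kappa(D_{j+1}|_E)\le\kappa(C_j|_E)+p^2\big(2\kappa(D_j|_E)+\kappa(D_{j-1}|_E)\big)\qquad(0\le j\le p-2),
\]
so $\kappa(D_j|_E)\le b_j$ by induction. Take $b(p)=b_{p-1}$.
\end{proof}

\subsection{The field of definition}

\begin{lemma}\label{lem:rational}
There is an $\mathbb F_pG$-module $M^0$ with $M\cong F\otimes_{\mathbb F_p}M^0$.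
\end{lemma}

\begin{proof}
We have $Y=F\otimes Y^0$ with $Y^0=\mathbb F_p[G/B]$. Let $M^0$ be a composition factor of $Y^0$ such that $M$ is a composition factor of $F\otimes M^0$. The quotient of $\mathbb F_pG$ by its radical is a product of matrix algebras over finite fields, and $F\otimes_{\mathbb F_p}\mathbb F_{p^r}\cong F^r$. So $F\otimes M^0$ is semisimple, and $M$ is a quotient of it. Let $\nu\ne(p)$ and $e=e_{U_\nu}\in\mathbb F_pG$. If $eM^0\ne0$, then $eM^0$ generates the simple module $M^0$, so $e(F\otimes M^0)$ generates $F\otimes M^0$, and its image $eM$ generates $M$. This is impossible since $eM=0$. Hence $eM^0=0$ for all $\nu\ne(p)$, and all composition factors of $F\otimes M^0$ are cuspidal composition factors of $Y$. By Proposition~\ref{prop:M} there is only one, with multiplicity one, so $F\otimes M^0\cong M$.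
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:source}]
Let $Q=C_p\times C_p$, and fix $q$. By the proof of Theorem~\ref{thm:main}, $M_0$ has a vertex $E\in\mathcal E$, and $M_0\mid\mathrm{Ind}_E^{\bar S}(M_0|_E)$. By the Krull--Schmidt theorem $M_0\mid\mathrm{Ind}_E^{\bar S}(L)$ for an indecomposable summand $L$ of $M_0|_E$. This $L$ is a source of $M_0$, and it is not projective because $M_0$ is not. As $M_0|_E\mid M|_E$, we get $L\mid\mathrm{core}(M|_E)$.

The center $Z$ acts trivially on $M^0$, so $M^0$ restricts to $E$. Let $K^0=\mathrm{core}(M^0|_E)$. Then $\widehat E$ annihilates $K^0$, hence $F\otimes K^0$, so $F\otimes K^0\cong\mathrm{core}(M|_E)$ and $\dim K^0\le b(p)$ by Proposition~\ref{prop:bound}. Choose an isomorphism $Q\cong E$. Up to isomorphism there are finitely many $\mathbb F_pQ$-modules $K^0$ of dimension at most $b(p)$, and each $F\otimes K^0$ has finitely many indecomposable summands. So only finitely many equivalence classes of pairs $(Q,L)$ arise as $q$ varies. Take a sequence of prime powers $q$ with $a\to\infty$. One class $(Q,L)$ occurs for an infinite subsequence, along which the defect groups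 have order $p^{a(p-1)}\to\infty$.
\end{proof}

\section{Larger vertices}\label{sec:larger}

Inflation along a normal $p$-subgroup enlarges the vertex in a controlled way.

\begin{lemma}\label{lem:inflation}
Let $N$ be a normal $p$-subgroup of a finite group $\Gamma$ and $D$ a simple $F[\Gamma/N]$-module. The vertices of $D$ as an $F\Gamma$-module are the preimages of its vertices as an $F[\Gamma/N]$-module.
\end{lemma}

\begin{proof}
Let $R$ be a vertex of $D$ over $\Gamma$. By the Mackey formula $D|_N$ is a summand of a direct sum of modules induced from subgroups $N\cap gRg^{-1}$. Since $D|_N$ is a direct sum of trivial modules, the Krull--Schmidt theorem shows that the trivial $FN$-module is $(N\cap gRg^{-1})$-projective for some $g$. By (P5), $N\le gRg^{-1}$, and so $N\le R$ by normality.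

For a subgroup $H\ge N$ the module $\mathrm{Ind}_H^\Gamma(D|_H)$ is the inflation of $\mathrm{Ind}_{H/N}^{\Gamma/N}(D|_{H/N})$. By (P2), $D$ is $H$-projective over $\Gamma$ if and only if it is $H/N$-projective over $\Gamma/N$. The vertices over $\Gamma$ all contain $N$, so by (P4) they are the minimal members among the subgroups $H\ge N$ for which $D$ is $H$-projective, and these correspond to the vertices over $\Gamma/N$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:larger}]
Fix $q$, and let $E\in\mathcal E$ be a vertex of $M_0$. We apply Lemma~\ref{lem:inflation} to $D=M_0$ and two groups $\Gamma$ with $\Gamma/N\cong\bar S$.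

First let $\Gamma=\bar S\times Q'$ and $N=Q'$. The vertex is $E\times Q'\cong C_p\times C_p\times Q'$.

Now let $Q'\ne1$. A central product $p_+^{1+2}\circ Q'$ over a subgroup of order $p$ is given by an isomorphism $\iota$ from the center of $p_+^{1+2}$ onto a central subgroup of order $p$ of $Q'$. Let $\tilde E$ be the preimage of $E$ in $S$. By Lemma~\ref{lem:sylow}(c) we may identify $\tilde E$ with $p_+^{1+2}$, and then $\iota$ is defined on $Z(S)$. Let $\Gamma=(S\times Q')/\{(c,\iota(c)^{-1}):c\in Z(S)\}$ and let $N\cong Q'$ be the image of $Q'$. Then $\Gamma/N\cong S/Z(S)=\bar S$, and the preimage of $E$ in $\Gamma$ is the image of $\tilde E\times Q'$, which is the given central product. For $Q'=C_p$ it is $p_+^{1+2}$ itself.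

In both cases the inflation to $\Gamma$ of the character $\chi$ of Lemma~\ref{lem:block} is irreducible of degree prime to $p$, and its reduction has the inflation of $M_0$ as a composition factor. By (B) the block of $F\Gamma$ containing $M_0$ has the Sylow $p$-subgroups of $\Gamma$ as defect groups. Their order is at least $p^{a(p-1)}$, which is unbounded as $q$ varies, while the isomorphism type of the vertex is fixed.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS} Avrunin and Scott, 1982.

\bibitem{Benson} Benson, \emph{Representations and Cohomology II}.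

\bibitem{Carlson} Carlson, 1983.

\bibitem{Carter} Carter, \emph{Finite Groups of Lie Type}.

\bibitem{DM} Susanne Danz and J\"urgen M\"uller, \emph{Source Algebras of Blocks, Sources of Simple Modules, and a Conjecture of Feit}, arXiv:1106.2949 (2011).

\bibitem{JK} James and Kerber, \emph{The Representation Theory of the Symmetric Group}.

\end{thebibliography}
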